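# Sums of cubes of $(1/3)_k/k!$ modulo $p^{3r}$

## 1. Three terms and one Gamma value at $p=7$

Write $(x)_0=1$ and $(x)_n=x(x+1)\cdots(x+n-1)$ for $n\ge1$. Take $p=7$ and add three terms:
$$S=\sum_{k=0}^{2}\frac{(1/3)_k^3}{k!^3}=1+\Big(\frac13\Big)^3+\Big(\frac{\frac13\cdot\frac43}{2}\Big)^3=1+\frac1{27}+\frac8{729}=\frac{764}{729}.$$

Now compute a second number, which at first sight has nothing to do with the first. For an odd prime $p$, Morita's $p$-adic Gamma function is defined by $\Gamma_p(0)=1$,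
$$\Gamma_p(n)=(-1)^n\prod_{1\le k<n,\ p\nmid k}k\qquad(n\ge1),$$
and is extended to $x\in\mathbb Z_p$ by $\Gamma_p(x)=\lim\Gamma_p(n)$, where the limit is over positive integers $n$ with $|x-n|_p\to0$. The limit exists because
$$\frac{\Gamma_p(m+p^n)}{\Gamma_p(m)}=(-1)^{p^n}\prod_{m\le k<m+p^n,\ p\nmid k}k\equiv(-1)(-1)=1\pmod{p^n}:$$
the product runs over all units modulo $p^n$, and by Wilson's theorem modulo $p^n$ ($p$ odd) it is $\equiv-1$. So $\Gamma_p(x)$ modulo $p^n$ depends only on $x$ modulo $p^n$.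

Let us find $\Gamma_7(\frac13)$ modulo $7^3=343$. Since $3\cdot229=687=2\cdot343+1$, we have $\frac13\equiv229$, and $228=7\cdot32+4$. Hence
$$\Gamma_7(\tfrac13)\equiv\Gamma_7(229)=-\prod_{q=0}^{31}\prod_{l=1}^{6}(7q+l)\cdot\prod_{l=1}^4(224+l)\pmod{343}.$$
From $\prod_{l=1}^6(x+l)=x^6+21x^5+175x^4+735x^3+1624x^2+1764x+720$ with $x=7q$, and $7\cdot1764=36\cdot343$, $1624=7\cdot232$, each block is $\equiv720$. Next, $720=-(1-721)$ and $721\equiv35$, so
$$720^{32}\equiv1-32\cdot35+496\cdot35^2\equiv1-91+147=57\pmod{343}.$$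
From $\prod_{l=1}^4(x+l)=x^4+10x^3+35x^2+50x+24$ with $x=224=7\cdot32$, the last product is $\equiv50\cdot224+24\equiv224+24=248$. So $\Gamma_7(\frac13)\equiv-57\cdot248\equiv-73$. Then $73^2\equiv184$, $73^4\equiv242$, and
$$\Gamma_7(\tfrac13)^6\equiv281\pmod{343}.$$
Compare with $S$: we have $764\equiv78$, $729\equiv43$, and $43\cdot281=12083=35\cdot343+78$. So
$$S\equiv\Gamma_7(\tfrac13)^6\pmod{7^3}.$$

Two unrelated-looking numbers agree to three $7$-adic digits. The upper limit of the sum was $2=(7-1)/3$. If we run the sum up to $16=(7^2-1)/3$, does the *ratio* of the long sum to the short one agree with the same $\Gamma_7(\frac13)^6$, to more digits? For general $p$ and $r$, one compares the sum up to $(p^r-1)/3$ with the sum up to $(p^{r-1}-1)/3$. Long and Ramakrishna showed that for every prime $p\equiv1\pmod6$,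
$$\sum_{k=0}^{p-1}\frac{(1/3)_k^3}{k!^3}\equiv\Gamma_p(1/3)^6\pmod{p^3}.$$
The statement for all $r$, with modulus $p^{3r}$, is a conjecture in Chuanan Wei, Yudong Liu, Xiaoxia Wang, "$q$-Supercongruences from the $q$-Saalschütz identity", arXiv:2009.03889 (2020). We prove that it is true. The proof does not use the congruence of Long and Ramakrishna, which comes out as a case $r=1$.

## 2. Facts about $\Gamma_p$, and the theorems

Throughout, $v$ is the $p$-adic valuation.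

**Facts about $\Gamma_p$.** The function $\Gamma_p$ is continuous on $\mathbb Z_p$ with unit values; $\Gamma_p(0)=1$ and $\Gamma_p(1)=-1$. Directly from the definition on integers, and then by continuity,
$$\Gamma_p(x+1)=-x\,\Gamma_p(x)\ \ (x\in\mathbb Z_p^\times),\qquad \Gamma_p(x+1)=-\Gamma_p(x)\ \ (x\in p\mathbb Z_p).$$
The reflection formula is $\Gamma_p(x)\Gamma_p(1-x)=(-1)^{a_0(x)}$, where $a_0(x)\in\{1,\dots,p\}$ and $a_0(x)\equiv x\pmod p$. Separating the multiples of $p$ in $n!$ gives, for integers $n\ge0$,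
$$n!=(-1)^{n+1}\,\Gamma_p(n+1)\,p^{\lfloor n/p\rfloor}\,\lfloor n/p\rfloor!\,.\tag{1}$$

**Other textbook facts.** Legendre's formula gives $v(n!)\le\frac{n-1}{p-1}$ for $n\ge1$. By von Staudt–Clausen, the Bernoulli numbers satisfy $v(B_n)\ge-1$, and $B_n$ is $p$-integral when $0\le n<p-1$ ($p$ odd). Dixon's identity is
$$\sum_{k=0}^{2n}(-1)^k\binom{2n}k^3=(-1)^n\frac{(3n)!}{n!^3};$$
for $n=1$ it reads $1-8+1=-6$. The Tate algebra $\mathbb Q_p\langle t\rangle$ consists of the power series over $\mathbb Q_p$ with coefficients tending to $0$; it is complete for the Gauss norm (the maximum of the absolute values of the coefficients), evaluation at a point of $\mathbb Z_p$ is a continuous ring homomorphism, and by Strassman's theorem a nonzero element has finitely many zeros in $\mathbb Z_p$. In particular an element is determined by its values on $\mathbb Z_{\ge0}$. We write $\mathbb Z_p\langle t\rangle$ for the series with coefficients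 in $\mathbb Z_p$.

**Theorem 1.** Let $p\equiv1\pmod3$ be a prime and $r\ge1$. Then
$$\sum_{k=0}^{(p^r-1)/3}\frac{(1/3)_k^3}{k!^3}\equiv\Gamma_p(1/3)^6\sum_{k=0}^{(p^{r-1}-1)/3}\frac{(1/3)_k^3}{k!^3}\pmod{p^{3r}}.$$

It follows from a stronger statement, in which $\frac13$ is replaced by a more general parameter.

**Theorem 2.** Let $p\ge7$ be prime, let $\mu$ be an even integer with $2\le\mu\le\frac23(p-1)$, and put $a=\frac{\mu}{p-1}$, $A_k=\big(\frac{(a)_k}{k!}\big)^3$, $n_r=a(p^r-1)=\mu\frac{p^r-1}{p-1}$,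
$$\lambda=(-1)^{\mu/2}\,\Gamma_p(1-\tfrac{3a}2)\big/\Gamma_p(1-\tfrac a2)^3\in\mathbb Z_p^\times .$$
Then for every integer $m\ge1$:
$$\sum_{k=0}^{pm-1}A_k-\lambda\sum_{k=0}^{m-1}A_k\in p^3m^3A_m\,\mathbb Z_p .\tag{2}$$
Consequently, for all $r\ge1$:

* (i) $\sum_{k=0}^{n_r}A_k\equiv\lambda\sum_{k=0}^{n_{r-1}}A_k\pmod{p^{3r}}$;
* (ii) $\sum_{k=0}^{p^r-1}A_k\equiv\lambda\sum_{k=0}^{p^{r-1}-1}A_k\pmod{p^{3r}}$.

For $a=\frac13$ (all $p\equiv1$ mod $3$), $\lambda=\Gamma_p(\frac13)^6$. For $a=\frac12$ ($p\equiv1$ mod $4$, $p\ge13$), $\lambda=-\Gamma_p(\frac14)^4$.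

**Proposition 3.** For $p=7$, $r=1$, the congruence of Theorem 1 fails modulo $7^4$. So $p^{3r}$ cannot be replaced by $p^{3r+1}$ in general.

The numbers $n_r$ are truncations of a $p$-adic expansion: $-a=\frac\mu{1-p}=\mu+\mu p+\mu p^2+\cdots$, and $n_r=\mu+\mu p+\dots+\mu p^{r-1}$. For $p=7$, $\mu=2$ we have $a=\frac13$, $n_1=2$, $n_2=16$, $n_3=114$. Note $n_0=0$ and $n_r=\mu+pn_{r-1}$. All $(a)_k/k!=(-1)^k\binom{-a}k$ lie in $\mathbb Z_p$, and they are nonzero because $a>0$.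

From now on $p,\mu,a$ are as in Theorem 2.

## 3. Blocks of length $p$, and where single blocks fail

Cut the long sum into blocks $k=i+pt$ with $0\le i<p$, and compare the block with index $t$ to the single term $A_t$. Put
$$H(t)=\frac1{A_t}\sum_{i=0}^{p-1}A_{i+pt},\qquad\text{so that}\qquad \sum_{k<pm}A_k=\sum_{t<m}A_t\,H(t).$$
The first thing to try is to show that each $H(t)$ is congruent to the same constant $\lambda$ modulo the power of $p$ that we want. For $r=2$ that power is $p^6$. We now check, for $p=7$ and $a=\frac13$, that $H(0)$ and $H(1)$ agree modulo $7^3$ but not modulo $7^4$.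

*Block 0.* The values $(\frac13)_k/k!$ for $k=0,1,2$ have cubes with sum $\frac{764}{729}$. For $k=3,4,5,6$ the values are $\frac{14}{81},\frac{35}{243},\frac{91}{729},\frac{728}{6561}$, all divisible by $7$. Divided by $7$ they are $\frac2{81},\frac5{243},\frac{13}{729},\frac{104}{6561}\equiv4,1,6,3\pmod7$, with cubes $1,1,-1,-1$. These add to $0$ modulo $7$, so $H(0)\equiv\frac{764}{729}\pmod{7^4}$.

*Block 1.* Put $u_k=3\,(\frac13)_k/k!$, so $H(1)=\sum_{k=7}^{13}u_k^3$. One finds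
$$u_7=\frac{1976}{6561}=\frac{160056}{531441},\qquad u_8=\frac{5434}{19683}=\frac{146718}{531441},\qquad u_9=\frac{135850}{531441}.$$
Modulo $7$ we have $135850\equiv531441\equiv1$. The successive factors are $\frac{28}{30},\frac{31}{33},\frac{34}{36},\frac{37}{39}$, so $u_{10}/7,\dots,u_{13}/7\equiv2,4,3,5\pmod 7$, with cubes $1,1,-1,-1$ and sum $0$. So $H(1)\equiv u_7^3+u_8^3+u_9^3\pmod{7^4}$.

*Comparison.* Multiply by $531441^3=729^6$ and work modulo $2401$. Since $729^2\equiv820$, $729^4\equiv120$, $729^5\equiv1044$,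
$$729^6H(0)\equiv764\cdot1044\equiv484,$$
$$729^6H(1)\equiv1590^3+257^3+1394^3\equiv1632+1924+358\equiv1513.$$
The difference is $1029=3\cdot7^3$.

So no constant is congruent to both $H(0)$ and $H(1)$ modulo $7^4$, and a block-by-block comparison cannot give $7^6$. The differences $H(t)-\lambda$ are truly there, and they must cancel in the *weighted sum* $\sum_tA_t(H(t)-\lambda)$. A weighted sum that is much smaller than its terms suggests that it telescopes, and the shape of (2) points the same way: the right side $p^3m^3A_m\mathbb Z_p$ looks like a boundary term at $t=m$. We shall show that, up to an error that can be made as small as we like, $H$ equals a constant plus something that telescopes against $A_t$, with a factor $p^3$ in the telescoping part.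

## 4. Replacing $-a$ by the integers $n_K$

We first replace the $p$-adic number $-a$ by its integer approximation $n_K$. Then $(-1)^k\binom{n_K}k^3$ replaces $A_k$; the sums terminate, they have the exact symmetry $k\mapsto n_K-k$, and Dixon's identity evaluates the complete sum. At the end we let $K\to\infty$.

Fix $K\ge2$ and put $N=n_K$, $N'=n_{K-1}$. Then $N=\mu+pN'$; both are even (they are multiples of $\mu$), $N'\ge2$, and $N'\equiv\mu\pmod p$. Put
$$\alpha_k=(-1)^k\tbinom Nk^3,\qquad\alpha'_t=(-1)^t\tbinom{N'}t^3,\qquad\Phi(y)=-\frac{\Gamma_p(1+N)}{\Gamma_p(1+y)\,\Gamma_p(1+N-y)}\in\mathbb Z_p^\times\quad(y\in\mathbb Z_p).$$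
Clearly $\Phi(N-y)=\Phi(y)$.

**Step 1: each binomial coefficient factors through its block.** The aim is, for $k=i+pt$ with $0\le i<p$ and $t\ge0$,
$$\tbinom Nk=\tbinom{N'}t\,\Phi(k)\ \ (i\le\mu),\qquad\tbinom Nk=p\,(N'-t)\tbinom{N'}t\,\Phi(k)\ \ (i>\mu).\tag{3}$$
Let first $k\le N$. Apply (1) to $N!$, $k!$ and $(N-k)!$. The signs combine to $(-1)^{N+1-(k+1)-(N-k+1)}=-1$, which is the sign built into $\Phi$. We have $\lfloor N/p\rfloor=N'$ and $\lfloor k/p\rfloor=t$.

If $i\le\mu$, then $N-k=(\mu-i)+p(N'-t)$, so $\lfloor(N-k)/p\rfloor=N'-t$. The powers of $p$ cancel, and the remaining factorials give $\binom{N'}t$. If $i>\mu$, then $N-k=(\mu-i+p)+p(N'-t-1)$ with $0\le\mu-i+p<p$, so $\lfloor(N-k)/p\rfloor=N'-t-1$. One factor $p$ survives, and $\frac{N'!}{t!\,(N'-t-1)!}=(N'-t)\binom{N'}t$.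

Now let $k>N$, so that the left side is $0$. If $i\le\mu$ then $t>N'$ and $\binom{N'}t=0$. If $i>\mu$ then $t\ge N'$ and $(N'-t)\binom{N'}t=0$. So (3) holds always.

For example, let $p=7$, $\mu=2$, $K=2$, so $N=16$ and $N'=2$. Then $\binom{16}7=11440=\binom21\cdot5720$ with $7\nmid5720$, while $\binom{16}3=560=7\cdot2\cdot\binom20\cdot40$.

**Step 2: the truncated sum becomes a weighted sum over $t$.** Since $p$ is odd, $(-1)^{i+pt}=(-1)^{i+t}$. So (3) gives, for all $m\ge1$,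
$$\sum_{k<pm}\alpha_k=\sum_{t<m}\alpha'_t\,h(t),\qquad h(t)=h_1(t)+p^3(N'-t)^3w(t),\tag{4}$$
$$h_1(t)=\sum_{i=0}^\mu(-1)^i\,\Phi(i+pt)^3,\qquad w(t)=\sum_{i=\mu+1}^{p-1}(-1)^i\,\Phi(i+pt)^3.$$
These formulas define $h,h_1,w$ on all of $\mathbb Z_p$, and $h$ is the analogue of $H$.

**Step 3: the symmetry $k\mapsto N-k$ in terms of $t$.** We claim
$$h_1(N'-t)=h_1(t),\qquad w(N'-1-t)=-w(t).\tag{5}$$
In $h_1(N'-t)=\sum_i(-1)^i\Phi(i+pN'-pt)^3$ replace $i$ by $\mu-i$. The sign is unchanged because $\mu$ is even, and $\Phi(\mu-i+pN'-pt)=\Phi(N-(i+pt))=\Phi(i+pt)$. In $w(N'-1-t)$ replace $i$ by $\mu+p-i$, which permutes $\{\mu+1,\dots,p-1\}$. The sign changes, because $\mu+p$ is odd, and $\Phi(\mu+p-i+pN'-p-pt)=\Phi(N-(i+pt))=\Phi(i+pt)$.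

## 5. Sums that telescope against $(-1)^t\binom{N'}t^3$

**Definition.** For a function $P$ on $\mathbb Z_p$ let
$$TP(t)=(t-N')^3P(t+1)-t^3P(t).$$

From $(t+1)\binom{N'}{t+1}=(N'-t)\binom{N'}t$ we get $(t+1)^3\alpha'_{t+1}=-(N'-t)^3\alpha'_t=(t-N')^3\alpha'_t$. Hence $\alpha'_t\,TP(t)=(t+1)^3\alpha'_{t+1}P(t+1)-t^3\alpha'_tP(t)$, and
$$\sum_{t<m}\alpha'_t\,TP(t)=m^3\alpha'_m\,P(m).\tag{6}$$
If $P$ takes values in $p^3\mathbb Z_p$, the right side is in $p^3m^3\alpha'_m\mathbb Z_p$, which is the shape of (2).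

Use the centered variable $s=t-\frac{N'}2$; note that $\frac{N'}2$ is an integer. The symmetry $t\mapsto N'-t$ becomes $s\mapsto-s$. For even $i\ge0$ put $P_i=(s-\frac12)^i$, a polynomial in $t$ over $\mathbb Z_p$. Since $t\mapsto t+1$ is $s\mapsto s+1$,
$$W_i:=TP_i=\big(s-\tfrac{N'}2\big)^3\big(s+\tfrac12\big)^i-\big(s+\tfrac{N'}2\big)^3\big(s-\tfrac12\big)^i.\tag{7}$$
Replacing $s$ by $-s$ exchanges the two products with the right signs ($i$ is even), so $W_i$ is an even polynomial in $s$ over $\mathbb Z_p$. The terms in $s^{i+3}$ cancel, and the coefficient of $s^{i+2}$ is $\big(\frac i2-\frac{3N'}2\big)-\big(\frac{3N'}2-\frac i2\big)$. So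
$$W_i=(i-3N')\,s^{i+2}+(\text{terms of lower even degree}).$$

For $N'=2$ and $i=0$: $W_0=(s-1)^3-(s+1)^3=-6s^2-2$. The weights are $\alpha'=1,-8,1$ at $s=-1,0,1$, and $\sum\alpha'_tW_0=-8+16-8=0$, as (6) says for $m=3$.

So modulo telescoping terms, an even power $s^{i+2}$ can be traded for lower even powers, at the cost of dividing by $i-3N'$. Repeating this, an even power series in $s$ becomes a constant. If $h=\sum e_js^j$, the telescoping part must keep a factor $p^3$ after all these divisions. This leaves three tasks: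

* make $h$ even in $s$, by subtracting some $TP_0$ with $P_0$ divisible by $p^3$ (Section 7);
* show that the coefficients $e_j$ are divisible by high powers of $p$ (Section 6), enough to pay for the divisions by $i-3N'$ (Section 9);
* show $p^3\mid e_2$ (Section 8). The general estimate of Section 6 gives only $p^2\mid e_2$, so this coefficient needs an argument of its own.

## 6. Taylor coefficients of $\Gamma_p$

**Definition.** Let $\omega(0)=0$, $\omega(1)=1$, $\omega(2)=2$ and $\omega(j)=\max(3,\lceil j/2\rceil)$ for $j\ge3$. Let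
$$E=\Big\{\sum_jc_jt^j\in\mathbb Z_p[[t]]:\ v(c_j)\ge\omega(j)\text{ for all }j\Big\}.$$

So $1+pt+p^2t^2+p^3t^3$ is in $E$, while $pt^2$ and $p^2t^3$ are not. The values $\omega(3)=\dots=\omega(6)=3$ and $\omega(8)=4$ will matter. We need the following properties.

* *$E$ is a ring.* It suffices that $\omega(i+j)\le\omega(i)+\omega(j)$ for $i,j\ge1$. If $i=j=1$ this is $2\le2$. If $i+j\ge3$, then $\omega(i)+\omega(j)\ge3$, because one of the two is at least $2$ and the other at least $1$; and $\omega(i)+\omega(j)\ge\lceil\frac i2\rceil+\lceil\frac j2\rceil\ge\lceil\frac{i+j}2\rceil$.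
* *$E$ is closed under $t\mapsto\delta\pm t$ for $\delta\in\mathbb Z_p$.* The new coefficient of $t^i$ is $\pm\sum_{j\ge i}c_j\binom ji\delta^{j-i}$. It converges since $\omega(j)\to\infty$, and its valuation is at least $\min_{j\ge i}\omega(j)=\omega(i)$, since $\omega$ is nondecreasing.
* *$p^3t^i\in E$ for $0\le i\le3$*, because $\omega(i)\le3$.
* *$E\subset\mathbb Z_p\langle t\rangle$, and $E$ is closed under limits in the Gauss norm*, since each condition $v(c_j)\ge\omega(j)$ is closed.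

**Lemma 1.** For $c\in\mathbb Z_p$ let $f_c(t)=\Gamma_p(c+pt)/\Gamma_p(c)$, $t\in\mathbb Z_p$. Then $f_c(t)=\exp\Lambda_c(t)$ with $\Lambda_c=\sum_{j\ge1}\lambda_jt^j$, where $\lambda_j\to0$, $v(\lambda_1)\ge1$, $v(\lambda_2)\ge2$, and $v(\lambda_j)\ge\max(3,\frac{j+1}2)$ for $j\ge3$. Moreover $f_c$ and $f_c^{-1}$ are given by elements of $E$. For $c=1$ the series $\Lambda_1$ is odd; in particular $\lambda_2=0$.

*Proof.*

**Step 1: a formula for $\log f_c$ at integers.** By the functional equation, $f_c(t+1)/f_c(t)$ is a product of $p$ factors: $-(c+l+pt)$ for those $l$ with $0\le l<p$, $p\nmid c+l$, and $-1$ for the one remaining $l$. So, with $l$ running over the indices with $p\nmid c+l$,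
$$\frac{f_c(t+1)}{f_c(t)}=-\prod_l(c+l+pt)=\kappa\prod_l\Big(1+\frac{pt}{c+l}\Big),\qquad\kappa=-\prod_l(c+l)\equiv1\pmod p$$
by Wilson. Let $t\in\mathbb Z_{\ge0}$. Multiplying these ratios, $f_c(t)\equiv1\pmod p$. Take logarithms, put $s_e=\sum_l(c+l)^{-e}\in\mathbb Z_p$, and use the power-sum formula $\sum_{i=0}^{t-1}i^e=\frac1{e+1}\sum_{j=1}^{e+1}\binom{e+1}jB_{e+1-j}t^j$ (with $B_1=-\frac12$):
$$\log f_c(t)=t\log\kappa+\sum_{e\ge1}\frac{(-1)^{e-1}p^es_e}e\sum_{i=0}^{t-1}i^e=t\log\kappa+\sum_{e\ge1}\sum_{j=1}^{e+1}\tau_{e,j}t^j,$$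
$$\tau_{e,j}=(-1)^{e-1}\frac{p^es_e}{e(e+1)}\binom{e+1}jB_{e+1-j}.$$

**Step 2: bounds for $\tau_{e,j}$.** *Case $1\le e\le5$.* Since $p\ge7$, $v(e(e+1))=0$. Modulo $p$, $s_e$ is the sum of $x^{-e}$ over all nonzero residues $x$, which is $0$ because $(p-1)\nmid e$; so $v(s_e)\ge1$. The index $e+1-j\le5<p-1$, so $B_{e+1-j}$ is $p$-integral. Hence $v(\tau_{e,j})\ge e+1\ge\max(2,j)$.

*Case $e\ge6$.* At most one of $e,e+1$ is divisible by $p$, so $v(e(e+1))\le\log_p(e+1)\le\log_7(e+1)$. With $v(B_n)\ge-1$,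
$$v(\tau_{e,j})\ge e-1-\log_7(e+1)\ge\frac{e+2}2\ge\max\Big(4,\frac{j+1}2\Big).$$
The middle inequality is equivalent to $\frac e2-2\ge\log_7(e+1)$. At $e=6$ it is the equality $1=1$, and the difference of the two sides increases with $e$, its derivative being $\frac12-\frac1{(e+1)\ln7}>0$. The last inequality uses $e\ge6$ and $j\le e+1$.

**Step 3: bounds for $\lambda_j$.** By Step 2, $\tau_{e,j}\to0$ as $e\to\infty$, uniformly in $j$, and $j\le e+1$ for each $e$. So the double series may be rearranged by powers of $t$: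
$$\log f_c(t)=\Lambda_c(t)=\sum_{j\ge1}\lambda_jt^j,\qquad\lambda_j=\sum_e\tau_{e,j}\ \ (j\ge2),\qquad\lambda_1=\log\kappa+\sum_e\tau_{e,1}.$$
We have $v(\log\kappa)\ge1$ and all $v(\tau_{e,j})\ge2$, so $v(\lambda_1)\ge1$ and $v(\lambda_2)\ge2$. For $j\ge3$ only $e\ge j-1\ge2$ occur. If $e\le5$, then $v(\tau_{e,j})\ge e+1\ge\max(3,j)\ge\max(3,\frac{j+1}2)$; if $e\ge6$, then $v(\tau_{e,j})\ge\max(4,\frac{j+1}2)$. So $v(\lambda_j)\ge\max(3,\frac{j+1}2)$, and in particular $\lambda_j\to0$.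

**Step 4: passing to all $t\in\mathbb Z_p$.** All $\lambda_j$ lie in $p\mathbb Z_p$, so the coefficients of $\Lambda_c^n/n!$ have valuation at least $n-\frac{n-1}{p-1}\to\infty$. Hence $\exp(\pm\Lambda_c)=\sum_n(\pm\Lambda_c)^n/n!$ converges in $\mathbb Q_p\langle t\rangle$. At $t\in\mathbb Z_{\ge0}$ it evaluates to $\exp(\pm\log f_c(t))=f_c(t)^{\pm1}$, because $f_c(t)\in1+p\mathbb Z_p$. Both sides are continuous and $\mathbb Z_{\ge0}$ is dense in $\mathbb Z_p$, so the equality holds on $\mathbb Z_p$.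

**Step 5: $f_c^{\pm1}\in E$.** We have $\exp(\pm\Lambda_c)=\prod_{j\ge1}\exp(\pm\lambda_jt^j)$, a product converging in the Gauss norm since $\lambda_j\to0$. As $E$ is a ring closed under limits, it suffices that each factor is in $E$. The coefficient of $t^{nj}$, $n\ge1$, in the $j$-th factor has valuation at least $n\,v(\lambda_j)-v(n!)$, where $v(n!)\le\frac{n-1}6$, and $v(n!)=0$ for $n\le6$.

* $j=1$: the bound is $n-v(n!)$. For $n\le6$ this is $n\ge\omega(n)$. For $n\ge7$ it is at least $\frac{5n+1}6$, which is at least $6$ and at least $\frac{n+1}2\ge\lceil\frac n2\rceil$.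
* $j=2$: for $n=1$ the bound is $2=\omega(2)$. For $n\ge2$ it is at least $2n-\frac{n-1}6$, which is at least $3$ and at least $n$, so at least $\omega(2n)$.
* $j\ge3$: the bound is at least $3n-\frac{n-1}6\ge3$, and at least $\frac{n(j+1)}2-\frac{n-1}6\ge\frac{nj}2$. So the valuation, an integer or $\infty$, is at least $\omega(nj)$.

**Step 6: $\Lambda_1$ is odd.** For $x\in p\mathbb Z_p$ we have $a_0(x)=p$, so $\Gamma_p(x)\Gamma_p(1-x)=-1$. With $\Gamma_p(1-x)=-\Gamma_p(-x)$ this gives $\Gamma_p(x)\Gamma_p(-x)=1$. Now $f_1(t)=\Gamma_p(1+pt)/\Gamma_p(1)=-\Gamma_p(1+pt)=\Gamma_p(pt)$, so $f_1(t)f_1(-t)=1$. Taking logarithms, $\Lambda_1(t)+\Lambda_1(-t)=0$ for all $t\in\mathbb Z_p$, hence as power series. $\square$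

## 7. Making $h$ even in $s=t-N'/2$

**Step 1: $h_1$ and $w$ lie in $E$.** By definition of $f_c$,
$$\Phi(i+pt)=-\frac{\Gamma_p(1+N)}{\Gamma_p(1+i)\,\Gamma_p(1+N-i)}\,f_{1+i}(t)^{-1}f_{1+N-i}(-t)^{-1},$$
a unit constant times a product of two elements of $E$. So $\Phi(i+pt)\in E$, and $h_1,w\in E$.

**Step 2: subtract a telescoping term so that what is left is symmetric.** By (5), $h_1$ is symmetric under $t\mapsto N'-t$, but $p^3(N'-t)^3w(t)$ is not. Let
$$P_0^{*}(t)=-\tfrac12p^3w(t-1),\qquad P_0^{*}(\mathbb Z_p)\subset p^3\mathbb Z_p.$$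
Then $TP_0^{*}(t)=-\frac12p^3(t-N')^3w(t)+\frac12p^3t^3w(t-1)$. Since $p^3(N'-t)^3w(t)=-p^3(t-N')^3w(t)$, we get $h=TP_0^{*}+h_e$ with
$$h_e(t)=h_1(t)-\tfrac12p^3\big[(t-N')^3w(t)+t^3w(t-1)\big].$$
This lies in $E$ by the ring and shift properties, as $p^3(t-N')^3\in E$.

To check that $h_e(N'-t)=h_e(t)$, note from (5) that $w(N'-t)=w(N'-1-(t-1))=-w(t-1)$ and $w(N'-t-1)=-w(t)$. So under $t\mapsto N'-t$ the first term in the bracket becomes $(-t)^3w(N'-t)=t^3w(t-1)$, and the second becomes $(N'-t)^3w(N'-t-1)=(t-N')^3w(t)$. The two terms are exchanged.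

**Step 3: expand around the center.** By the shift property, $h_e$ as a series in $s=t-\frac{N'}2$ is again in $E$. It is an even function of $s$, hence an even series:
$$h_e=\sum_{j\ \mathrm{even}}e_js^j,\qquad v(e_j)\ge\omega(j).\tag{8}$$

## 8. The quadratic coefficient and a sum of residues

From (8), $v(e_j)\ge3$ for even $j\ge4$, but only $v(e_2)\ge2$. To remove $s^2$ by $W_0=-3N's^2-\frac14N'^3$ and keep a factor $p^3$ in the telescoping part, we need one more $p$.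

**Claim.** $e_2\in p^3\mathbb Z_p$.

**Step 1: pass from $h_e$ to $h_1$.** The coefficient of $t^2$ in $h_e=\sum e_j(t-\frac{N'}2)^j$ is $\equiv e_2\pmod{p^3}$, because $v(e_j)\ge3$ for $j\ge4$. Since $h_e$ and $h_1$ are congruent modulo $p^3$ coefficientwise, it is also congruent to the coefficient $c_2$ of $t^2$ in $h_1$. So it suffices to show $c_2\in p^3\mathbb Z_p$.

**Step 2: separate a Gamma factor from a rational function.** For $0\le i\le\mu$ all numbers $l+pt$ with $1\le l\le i$ are units, so the functional equation gives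
$$\Gamma_p(1+i+pt)=(-1)^i\prod_{l=1}^i(l+pt)\cdot\Gamma_p(1+pt),$$
$$\Gamma_p(1+N-i-pt)=(-1)^{\mu-i}\prod_{l=1}^{\mu-i}(l+pN'-pt)\cdot\Gamma_p(1+p(N'-t)),$$
the second because $N-i-pt=(\mu-i)+p(N'-t)$. The signs multiply to $(-1)^\mu=1$. Hence $h_1(t)=\Psi(t)^3R(pt)$ with
$$\Psi(t)=\frac{-\Gamma_p(1+N)}{\Gamma_p(1+pt)\,\Gamma_p(1+p(N'-t))},$$
$$R(z)=\sum_{i=0}^\mu(-1)^i\Big[\prod_{l=1}^i(l+z)\prod_{l=1}^{\mu-i}(l+pN'-z)\Big]^{-3}=\sum_jr_jz^j\in\mathbb Z_p[[z]].$$

**Step 3: the Gamma factor has no linear or quadratic term modulo $p^3$.** Since $\Gamma_p(1+pt)=\Gamma_p(1)f_1(t)$, we have $\Psi(t)=\Psi(0)\exp(-L(t))$ with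
$$L(t)=\Lambda_1(t)+\Lambda_1(N'-t)-\Lambda_1(N'),\qquad L(0)=0.$$
With $\lambda_j$ the coefficients of $\Lambda_1$, so $\lambda_2=0$, the coefficient of $t$ in $L$ is $\lambda_1-\sum_{j\ge1}j\lambda_jN'^{\,j-1}=-\sum_{j\ge3}j\lambda_jN'^{\,j-1}$, and that of $t^2$ is $\sum_{j\ge3}\binom j2\lambda_jN'^{\,j-2}$. Both lie in $p^3\mathbb Z_p$, because $v(\lambda_j)\ge3$ for $j\ge3$. If $L=l_1t+l_2t^2+\cdots$, then
$$\Psi^3=\Psi(0)^3\exp(-3L)=\Psi(0)^3(1+x_1t+x_2t^2+\cdots),\qquad x_1=-3l_1,\quad x_2=-3l_2+\tfrac92l_1^2,$$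
so $x_1,x_2\in p^3\mathbb Z_p$.

**Step 4: $p\mid r_2$, by residues.** Modulo $p$ we may drop $pN'$: $r_2$ is congruent to the coefficient of $z^2$ in
$$\sum_{i=0}^\mu(-1)^i\Big[\prod_{l=1}^i(l+z)\prod_{l=1}^{\mu-i}(l-z)\Big]^{-3},$$
a series with coefficients in $\mathbb Q\cap\mathbb Z_p$. We show that this coefficient is $0$ in $\mathbb Q$. Consider the rational function
$$F(x)=\frac1{[x(x-1)\cdots(x-\mu)]^3}.$$
At $x=i+z$, the factor $x-i$ is $z$; the factors $x-j$ with $j<i$ are $l+z$ with $l=i-j=1,\dots,i$; those with $j>i$ are $-(l-z)$ with $l=j-i=1,\dots,\mu-i$. So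
$$F(i+z)=z^{-3}(-1)^{3(\mu-i)}\Big[\prod_{l=1}^i(l+z)\prod_{l=1}^{\mu-i}(l-z)\Big]^{-3},\qquad(-1)^{3(\mu-i)}=(-1)^i.$$
The residue of $F$ at $i$ is therefore the coefficient of $z^2$ in the $i$-th summand, and the coefficient we want is the sum of all residues of $F$ at finite points. That sum is $0$, because $F=O(x^{-2})$ at infinity.

**Step 5: conclusion.** Multiplying out $h_1=\Psi^3R(pt)$,
$$c_2=\Psi(0)^3\big(p^2r_2+p\,x_1r_1+x_2r_0\big)\in p^3\mathbb Z_p,$$
so $e_2\in p^3\mathbb Z_p$. $\square$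

The sign $(-1)^i$ in the sum is exactly what the odd exponent $3$ produces in $F$, and the order $3$ of the poles is why the *quadratic* coefficient is the one that vanishes.

## 9. Counting powers of $p$ in the reduction to a constant

To remove $s^j$ we divide by the leading coefficient $j-2-3N'$ of $W_{j-2}$, and then we must remove the lower powers too. The total cost is measured as follows.

**Definition.** For even $I$ with $0\le I\le3N'-2$ put $V(I)=\sum_{0\le i\le I,\ i\text{ even}}v(i-3N')$.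

Example: $p=7$, $\mu=2$, $K=3$, so $3N'=48$. The even $i$ with $0\le i\le46$ and $7\mid48-i$ are $6,20,34$, and none of the differences $42,28,14$ is divisible by $49$. So $V(4)=0$, $V(6)=1$, $V(20)=2$, $V(46)=3$. For $j=8$ we have $3+V(6)=4=\omega(8)$: the coefficients decay just fast enough.

**Lemma 2.** $V(I)$ is finite, $V(0)=0$, and $3+V(j-2)\le\omega(j)$ for even $j$ with $4\le j\le3N'$.

*Proof.* All $i$ in the sum are less than $3N'$, so $V(I)$ is finite. Also $V(0)=v(3N')=0$, since $N'\equiv\mu\not\equiv0\pmod p$ and $p\ge7$. Let $i$ be even, $0\le i\le3N'-2$.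

**Step 1: high powers of $p$ do not occur.** We claim $p^{K-1}\nmid i-3N'$. The number $i-3N'$ is even and nonzero. If $p^{K-1}$ divided it, then so would $2p^{K-1}$. But $|i-3N'|\le3n_{K-1}=3a(p^{K-1}-1)\le2(p^{K-1}-1)$, because $a\le\frac23$.

**Step 2: where lower powers occur.** Let $1\le e\le K-2$. Since $n_{K-1}=n_e+p^en_{K-1-e}$, the condition $p^e\mid i-3N'$ means $i\equiv3n_e\pmod{p^e}$, and as both sides are even, $i\equiv3n_e\pmod{2p^e}$. Now $0\le3n_e\le2(p^e-1)<2p^e$, so $3n_e$ is the least nonnegative number in its class, and $i=3n_e+2p^eu$ with $u\ge0$. Counting, for each $e$, the $i\le I$ with $p^e\mid i-3N'$,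
$$V(I)\le\sum_{e\ge1,\ 3n_e\le I}\Big(1+\Big\lfloor\frac{I-3n_e}{2p^e}\Big\rfloor\Big),\qquad3n_e\ge6p^{e-1}\ge6\cdot7^{e-1}.$$

**Step 3: compare with $\omega$.** Let $I=j-2$.

* $j=4,6$: $I\le4$, so the sum is empty and $V(I)=0$, while $\omega(j)=3$.
* $j=8$: $I=6$. Only $e=1$ can occur, and $I-3n_1\le0$, so $V(6)\le1$, while $\omega(8)=4$.
* $j\ge10$: $I\ge8$. The number of $e$ with $6\cdot7^{e-1}\le I$ is at most $1+\log_7\frac I6$, and the floors add up to at most $\sum_{e\ge1}\frac I{2p^e}=\frac I{2(p-1)}\le\frac I{12}$. So $V(I)\le1+\log_7\frac I6+\frac I{12}$, and as $\omega(j)=\frac j2$ here, it suffices that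
$$\frac j2\ge4+\log_7\frac{j-2}6+\frac{j-2}{12}.$$
At $j=10$ the right side is less than $4.82$, and the left side is $5$. The derivative of left minus right is $\frac5{12}-\frac1{(j-2)\ln7}>0$ for $j\ge10$. $\square$

**Step A: paying for $s^j$.** We show, by induction on even $j$ with $2\le j\le3N'$,
$$p^{V(j-2)}s^j\in\mathbb Z_p+\sum_{i\text{ even},\ 0\le i\le j-2}\mathbb Z_pW_i.$$
Write $j-2-3N'=p^{v(j-2-3N')}u$ with a unit $u$, and $W_{j-2}=(j-2-3N')s^j+\sum_{i\text{ even},\,i\le j-2}b_is^i$ with $b_i\in\mathbb Z_p$. Then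
$$p^{v(j-2-3N')}s^j=u^{-1}\Big(W_{j-2}-\sum_{i\le j-2}b_is^i\Big).$$
If $j=2$, this is the claim, the only lower term being a constant. If $j\ge4$, multiply by $p^{V(j-4)}$. On the left we get $p^{V(j-2)}s^j$, and on the right each $p^{V(j-4)}s^i$ with $2\le i\le j-2$ is of the required form by induction, since $V(i-2)\le V(j-4)$.

**Step B: the terms with $j\le3N'$.** For $j=2$, Section 8 and $V(0)=0$ give $e_2\in p^{3+V(0)}\mathbb Z_p$. For even $4\le j\le3N'$, (8) and Lemma 2 give $v(e_j)\ge\omega(j)\ge3+V(j-2)$. So by Step A each $e_js^j$ with $2\le j\le 3N'$ lies in $p^3\big(\mathbb Z_p+\sum\mathbb Z_pW_i\big)$, and since $W_i=TP_i$,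
$$\sum_{j\le3N'}e_js^j=\lambda_K+p^3\,TP_1^{*},\qquad\lambda_K\in\mathbb Z_p,\quad P_1^{*}\in\mathbb Z_p[t].$$

**Step C: the terms with $j>3N'$ are negligible.** For even $j>3N'\ge6$ we have $v(e_j)\ge\frac j2>M_K:=\frac32N'$. For $t\in\mathbb Z_{\ge0}$ also $s\in\mathbb Z$, so these terms add up to an element of $p^{M_K}\mathbb Z_p$. With $Q_K=P_0^{*}+p^3P_1^{*}$, so that $Q_K(\mathbb Z_{\ge0})\subset p^3\mathbb Z_p$, we have shown
$$h(t)\equiv\lambda_K+TQ_K(t)\pmod{p^{M_K}}\qquad(t\in\mathbb Z_{\ge0}).$$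
Insert this into (4) and use (6): for every $m\ge1$,
$$\sum_{k<pm}(-1)^k\tbinom{n_K}k^3\equiv\lambda_K\sum_{t<m}(-1)^t\tbinom{n_{K-1}}t^3+m^3(-1)^m\tbinom{n_{K-1}}m^3Q_K(m)\pmod{p^{M_K}}.\tag{9}$$

## 10. Dixon's identity and the limit $K\to\infty$

**Step 1: identify $\lambda_K$ by complete sums.** For even $N\ge0$ let $D(N)=\sum_k(-1)^k\binom Nk^3=(-1)^{N/2}\frac{(3N/2)!}{(N/2)!^3}$, by Dixon. In (9) take $m=N'+1$. Then $pm>N$, so both sums are complete, and $\binom{N'}m=0$ kills the boundary term: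
$$D(n_K)\equiv\lambda_K\,D(n_{K-1})\pmod{p^{M_K}}\qquad(K\ge2).$$

**Step 2: compute the ratio of consecutive $D$.** Let $K\ge1$, $N=n_K$, $N'=n_{K-1}$. Then $\frac N2=\frac\mu2+p\frac{N'}2$ and $\frac{3N}2=\frac{3\mu}2+p\frac{3N'}2$, where $\frac{3\mu}2\le p-1$ by the hypothesis on $\mu$. So $\lfloor\frac{3N}2/p\rfloor=\frac{3N'}2$, $\lfloor\frac N2/p\rfloor=\frac{N'}2$, and (1) gives
$$\frac{(3N/2)!}{(3N'/2)!}=(-1)^{3N/2+1}\Gamma_p(1+\tfrac{3N}2)\,p^{3N'/2},\qquad\frac{(N/2)!}{(N'/2)!}=(-1)^{N/2+1}\Gamma_p(1+\tfrac N2)\,p^{N'/2}.$$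
Dividing the first by the cube of the second, the powers of $p$ cancel and the sign is $(-1)^{3N/2+1-3N/2-3}=1$. Hence
$$\frac{D(n_K)}{D(n_{K-1})}=(-1)^{(N-N')/2}\frac{\Gamma_p(1+\frac{3N}2)}{\Gamma_p(1+\frac N2)^3}=(-1)^{\mu/2}\frac{\Gamma_p(1+\frac{3N}2)}{\Gamma_p(1+\frac N2)^3},\tag{10}$$
because $\frac{N-N'}2=\frac\mu2p^{K-1}\equiv\frac\mu2\pmod2$. This is a unit, and $D(n_0)=D(0)=1$, so every $D(n_K)$ is a unit.

For $p=7$, $\mu=2$, $K=2$ we have $D(2)=-6$ and $D(16)=\frac{24!}{8!^3}$, both prime to $7$.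

**Step 3: the limit of $\lambda_K$.** By Steps 1 and 2, $\lambda_K$ is congruent modulo $p^{M_K}$ to the right side of (10). As $K\to\infty$, $n_K=a(p^K-1)\to-a$ and $M_K\to\infty$. By continuity of $\Gamma_p$,
$$\lambda_K\to\lambda=(-1)^{\mu/2}\,\Gamma_p(1-\tfrac{3a}2)\big/\Gamma_p(1-\tfrac a2)^3.$$

**Step 4: proof of (2).** Fix $m$. For each $k$,
$$(-1)^k\tbinom{n_K}k^3=\Big(\frac{(-n_K)_k}{k!}\Big)^3\to\Big(\frac{(a)_k}{k!}\Big)^3=A_k\qquad(K\to\infty),$$
and likewise with $n_{K-1}$. Since $A_m\ne0$, for large $K$ we have $v\big(\binom{n_{K-1}}m^3\big)=v(A_m)$ and $M_K\ge v(p^3m^3A_m)$. For such $K$, (9) and $Q_K(m)\in p^3\mathbb Z_p$ show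
$$\sum_{k<pm}(-1)^k\tbinom{n_K}k^3-\lambda_K\sum_{t<m}(-1)^t\tbinom{n_{K-1}}t^3\in p^3m^3A_m\mathbb Z_p.$$
The left side tends to $\sum_{k<pm}A_k-\lambda\sum_{k<m}A_k$, and the right side is a closed set. This proves (2).

**Step 5: proof of (ii).** Take $m=p^{r-1}$ in (2): since $A_m\in\mathbb Z_p$, $p^3m^3A_m\mathbb Z_p\subset p^{3r}\mathbb Z_p$.

**Step 6: proof of (i).** Take $m=n_{r-1}+1$ in (2). Now the power of $p$ is not in $m$ but in $m^3A_m$. Indeed
$$m\cdot\frac{(a)_m}{m!}=\frac{(a)_m}{(m-1)!}=(a+m-1)\frac{(a)_{m-1}}{(m-1)!},\qquad a+m-1=a+n_{r-1}=p^{r-1}a,$$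
so $m^3A_m=(p^{r-1}a)^3A_{n_{r-1}}$ and $p^3m^3A_m\mathbb Z_p\subset p^{3r}\mathbb Z_p$. The sum multiplied by $\lambda$ in (2) is the one in (i). The long sum in (2) runs over $k\le pn_{r-1}+p-1$, while $n_r=pn_{r-1}+\mu$. So we must show $A_k\in p^{3r}\mathbb Z_p$ for the extra indices $k=i+pn_{r-1}$, $\mu<i<p$. For $K>r$, (3) with $t=n_{r-1}$ gives
$$\tbinom{n_K}k\in p\,(n_{K-1}-n_{r-1})\,\mathbb Z_p=p\cdot p^{r-1}n_{K-r}\,\mathbb Z_p\subset p^r\mathbb Z_p.$$
Letting $K\to\infty$, $v\big((a)_k/k!\big)\ge r$, that is, $A_k\in p^{3r}\mathbb Z_p$. This proves (i). $\square$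

What remains of Theorem 2 is the value of $\lambda$ in the two special cases.

## 11. The constant $\lambda$ for $a=\frac13$ and $a=\frac12$

Let $p\equiv1\pmod3$ be prime. Then $p\ge7$, and $\mu=\frac{p-1}3$ is even with $2\le\mu\le\frac23(p-1)$, so Theorem 2 applies with $a=\frac13$ and $n_r=\frac{p^r-1}3$. Part (i) is the congruence of Theorem 1, with
$$\lambda=(-1)^{\mu/2}\,\Gamma_p(\tfrac12)\big/\Gamma_p(\tfrac56)^3$$
in place of $\Gamma_p(\frac13)^6$. We must show that these agree.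

**Step 1: a duplication formula at $N=n_K$.** The aim is to relate $\Gamma_p(\frac56)$ to $\Gamma_p(\frac13)$, $\Gamma_p(\frac23)$, $\Gamma_p(\frac12)$. Let $N=n_K$, $N'=n_{K-1}$. We use $N!=2^N(\frac N2)!\,(\frac12)_{N/2}$, and the same for $N'$.

In $(\frac12)_{N/2}=\prod_{0\le l<N/2}(\frac12+l)$ the factors divisible by $p$ are those with $l=\frac{p-1}2+pj$, and then $\frac12+l=p(\frac12+j)$. The condition is $l<\frac N2=\frac\mu2+p\frac{N'}2$. As $\frac\mu2<\frac{p-1}2$, exactly $0\le j<\frac{N'}2$ occur. By the functional equation, $\Gamma_p(\frac{1+N}2)/\Gamma_p(\frac12)$ is $(-1)^{N/2}$ times the product of the factors $\frac12+l$ that are units. Hence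
$$(\tfrac12)_{N/2}=(-1)^{N/2}\,\frac{\Gamma_p(\frac{1+N}2)}{\Gamma_p(\frac12)}\,p^{N'/2}\,(\tfrac12)_{N'/2}.$$
Divide the formula for $N!$ by that for $N'!$ and use (1) for $N!$ and $(\frac N2)!$, recalling that $N$ is even:
$$-\Gamma_p(1+N)\,p^{N'}=2^{N-N'}\cdot(-1)^{N/2+1}\Gamma_p(1+\tfrac N2)\,p^{N'/2}\cdot(-1)^{N/2}\frac{\Gamma_p(\frac{1+N}2)}{\Gamma_p(\frac12)}\,p^{N'/2}.$$
Since $N-N'=\mu p^{K-1}$, this says
$$\Gamma_p(1+N)\,\Gamma_p(\tfrac12)=2^{\mu p^{K-1}}\,\Gamma_p(1+\tfrac N2)\,\Gamma_p(\tfrac{1+N}2).$$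

**Step 2: cube and pass to the limit.** The cube turns the power of $2$ into $2^{3\mu p^{K-1}}=2^{(p-1)p^{K-1}}\equiv1\pmod{p^K}$, which tends to $1$. With $N\to-\frac13$,
$$\Gamma_p(\tfrac23)^3\,\Gamma_p(\tfrac12)^3=\Gamma_p(\tfrac56)^3\,\Gamma_p(\tfrac13)^3.$$

**Step 3: reflection.** Since $\frac13=\frac\mu{p-1}\equiv-\mu\pmod p$, we have $a_0(\frac13)=p-\mu$, and $\Gamma_p(\frac13)\Gamma_p(\frac23)=(-1)^{p-\mu}=-1$. Since $\frac12\equiv\frac{p+1}2$ and $p=3\mu+1$,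
$$\Gamma_p(\tfrac12)^2=(-1)^{(p+1)/2}=(-1)^{1+3\mu/2}=-(-1)^{\mu/2}.$$
The first relation and Step 2 give $\Gamma_p(\frac56)^3=-\Gamma_p(\frac12)^3\,\Gamma_p(\frac13)^{-6}$, and then
$$\lambda=(-1)^{\mu/2}\cdot\frac{-\Gamma_p(\frac13)^6}{\Gamma_p(\frac12)^2}=\Gamma_p(\tfrac13)^6.$$
This proves Theorem 1: the conjecture is true. Part (ii) with $r=1$ is the congruence of Long and Ramakrishna quoted in Section 1. $\blacksquare$

**The case $a=\frac12$.** Let $p\equiv1\pmod4$, $p\ge13$, and $\mu=\frac{p-1}2$, which is even and at most $\frac23(p-1)$. Then $\lambda=(-1)^{\mu/2}\Gamma_p(\frac14)/\Gamma_p(\frac34)^3$. Since $\frac14\equiv-\frac{p-1}4=-\frac\mu2\pmod p$, reflection gives $\Gamma_p(\frac14)\Gamma_p(\frac34)=(-1)^{p-\mu/2}=-(-1)^{\mu/2}$, so $\Gamma_p(\frac34)^{-3}=-(-1)^{\mu/2}\Gamma_p(\frac14)^3$ and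
$$\lambda=-\Gamma_p(\tfrac14)^4.$$
So for primes $p\equiv1\pmod4$, $p\ge13$,
$$\sum_{k\le(p^r-1)/2}\frac{(1/2)_k^3}{k!^3}\equiv-\Gamma_p(\tfrac14)^4\sum_{k\le(p^{r-1}-1)/2}\frac{(1/2)_k^3}{k!^3}\pmod{p^{3r}}.$$
This completes the proof of Theorem 2. $\square$

## 12. The fourth digit at $p=7$

We return to the first example and prove Proposition 3. Let $p=7$, $\mu=2$, $r=1$. The left side of Theorem 1 is $S=\frac{764}{729}$ and the right side is $\lambda=\Gamma_7(\frac13)^6=-\Gamma_7(\frac12)/\Gamma_7(\frac56)^3$. We compute $\lambda^2$ modulo $7^4$.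

**Step 1: express $\lambda^2$ by $f_1$.** We have $\Gamma_7(\frac12)^2=(-1)^4=1$, so $\lambda^2=\Gamma_7(\frac56)^{-6}$. By the functional equation at the unit $-\frac16$, $\Gamma_7(\frac56)=\frac16\Gamma_7(-\frac16)$. Since $-\frac16=1+7\cdot(-\frac16)$ and $\Gamma_7(1)=-1$, this is $-\frac16f_1(-\frac16)$. By Lemma 1, $f_1(-t)=f_1(t)^{-1}$, so
$$\lambda^2=6^6f_1(\tfrac16)^6=216^2\exp\big(6\Lambda_1(\tfrac16)\big).$$

**Step 2: replace $\frac16$ by $1$.** As $\Lambda_1$ is odd,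
$$6\Lambda_1(\tfrac16)-\Lambda_1(1)=\sum_{j\ge3\text{ odd}}\lambda_j\,(6^{1-j}-1)\in7^4\mathbb Z_7,$$
because $v(\lambda_j)\ge3$ for $j\ge3$, and $6^{1-j}\equiv(-1)^{1-j}=1\pmod7$ for odd $j$. So $\lambda^2\equiv216^2f_1(1)\pmod{7^4}$. Finally $f_1(1)=\Gamma_7(8)/\Gamma_7(1)=720/(-1)=-720$. Hence
$$\lambda^2\equiv-720\cdot216^2\pmod{7^4}.$$

**Step 3: arithmetic modulo $2401$.** We have $216^2=46656\equiv1037$ and $-720\cdot1037=-746640\equiv71$. Also $729^2\equiv820$. So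
$$729^2\lambda^2\equiv71\cdot820=58220\equiv596,\qquad729^2S^2=764^2=583696\equiv253.$$
The difference $596-253=343$ is divisible by $7^3$, as it must be, but not by $7^4$. So $S^2\not\equiv\lambda^2$, and hence $S\not\equiv\lambda\pmod{7^4}$. $\square$
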